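\title{Wiener chaos and Gaussian fluctuations of the nodal volume of random hyperspherical harmonics}

\begin{abstract}
Let $\mathcal L$ be the volume of the zero set of the Gaussian random spherical harmonic of degree $\ell$ on the sphere $\mathbb S^d$, and let $E_\ell=\ell(\ell+d-1)$. We prove that for $d\ge3$ the variance of $\mathcal L$, and the variance of each of its Wiener chaos components of even order at least four, is asymptotic to a positive constant times $E_\ell^{-(d-2)/2}$, and that $\mathcal L$ satisfies a central limit theorem as $\ell\to\infty$. This proves a conjecture of Marinucci, Rossi and Todino. The constants are integrals of covariances of Berry's random wave on $\mathbb R^d$, and their positivity is reduced to the sign of an explicit finite sum. The same method describes, for $d=2$, what remains of the nodal length when the fourth chaos is removed, and gives, for $d\ge3$, a white noise limit for the nodal measure.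
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The nodal volume and its chaos components}

Let $d\ge2$, let $\mathbb S^d\subset\mathbb R^{d+1}$ be the unit sphere with the round metric, $\rho(x,y)\in[0,\pi]$ the geodesic distance and $\Delta$ the Laplace--Beltrami operator. The eigenvalues of $-\Delta$ are $E_\ell=\ell(\ell+d-1)$, and we write
$$\lambda=\lambda_\ell=\sqrt{E_\ell}.$$
Throughout, $\ell\ge1$, so that $\lambda\ge\sqrt d>1$. Let $g=g_\ell$ be the Gegenbauer polynomial of degree $\ell$ and index $\frac{d-1}2$, normalized by $g(1)=1$. It has parity $g(-t)=(-1)^\ell g(t)$ and solves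
\begin{equation}\label{eq:geg}
(1-t^2)g''-d\,t\,g'+\lambda^2g=0 .
\end{equation}
The \emph{random hyperspherical harmonic} $T=T_\ell$ is the centered Gaussian field on $\mathbb S^d$ whose sample paths almost surely satisfy $\Delta T+\lambda^2T=0$ and whose covariance is
$$\mathbb E[T(x)T(y)]=g(\cos\rho(x,y))=g(\langle x,y\rangle).$$
Its law is invariant under rotations. Since $g(-1)=(-1)^\ell$, we have $T(-x)=(-1)^\ell T(x)$. We study the nodal set $Z=T^{-1}(0)$ and the \emph{nodal volume}
$$\mathcal L=\mathcal L_\ell=\mathcal H^{d-1}(Z),$$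
where $\mathcal H^{d-1}$ is the $(d-1)$-dimensional Hausdorff measure. For $\ell=1$ the field $T$ is a random linear form, $Z$ is a great sphere and $\mathcal L$ is not random at all. The question is how $\mathcal L$ fluctuates when $\ell\to\infty$.

A square integrable functional $Y$ of $T$ has an orthogonal decomposition $Y=\sum_{n\ge0}Y[n]$, where $Y[n]$ is the projection onto the $n$-th \emph{Wiener chaos}: the space of polynomials of degree at most $n$ in the values of $T$ that are orthogonal in $L^2(\mathbb P)$ to all such polynomials of lower degree (see Section~\ref{sec:chaos}). The nodal volume is square integrable and does not change when $T$ is replaced by $-T$, so only even orders occur: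
$$\mathcal L=\sum_{q\ge0}\mathcal L[2q],\qquad \mathcal L[0]=\mathbb E\mathcal L,\qquad \operatorname{Var}\mathcal L=\sum_{q\ge1}\operatorname{Var}\mathcal L[2q].$$
The ratio $\operatorname{Var}\mathcal L[2q]/\operatorname{Var}\mathcal L$ is the share of the fluctuations that is carried by polynomials of degree $2q$. The following facts are known.
\begin{itemize}
\item[(K1)] For every $d\ge2$, $\mathbb E\mathcal L=c_d\lambda$ with an explicit constant $c_d>0$.
\item[(K2)] The second chaos component vanishes: $\mathcal L[2]=0$.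
\item[(K3)] For $d\ge3$, $\operatorname{Var}\mathcal L=O(\ell^{-(d-2)})$.
\item[(K4)] For $d=2$, $\operatorname{Var}\mathcal L\sim\frac1{32}\log\ell$; the component $\mathcal L[4]$ is asymptotically equivalent in $L^2(\mathbb P)$ to $\mathcal L-\mathbb E\mathcal L$, all other components are asymptotically negligible, and $\mathcal L$ satisfies a central limit theorem.
\end{itemize}
Marinucci, Rossi and Todino \cite{MRT} conjectured that in dimension $d\ge3$, in contrast with (K4), all chaos components share the same order of magnitude, none is negligible, and the fluctuations are again Gaussian. In precise form: for every fixed $d\ge3$,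
\begin{itemize}
\item[(i)] $\liminf_{\ell\to\infty}\operatorname{Var}\mathcal L[2q]/\operatorname{Var}\mathcal L>0$ for every $q\ge2$;
\item[(ii)] $(\mathcal L-\mathbb E\mathcal L)/\sqrt{\operatorname{Var}\mathcal L}$ converges in law to a standard Gaussian variable.
\end{itemize}

\subsection{Results}

All limits are taken as $\ell\to\infty$ with $d$ fixed, $\mathcal N(0,s^2)$ is the centered Gaussian law of variance $s^2$, and $|\mathbb S^k|$ is the total surface measure of $\mathbb S^k$.

\begin{theorem}\label{thm:A}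
Let $d\ge3$. For every $q\ge2$ there is $\sigma_{2q}^2\in(0,\infty)$, given by \eqref{eq:sigma}, such that
$$\lambda^{d-2}\operatorname{Var}\mathcal L[2q]\to\sigma_{2q}^2,\qquad \lambda^{d-2}\operatorname{Var}\mathcal L\to\sigma^2:=\sum_{q\ge2}\sigma_{2q}^2\in(0,\infty).$$
Hence $\operatorname{Var}\mathcal L[2q]/\operatorname{Var}\mathcal L\to\sigma_{2q}^2/\sigma^2\in(0,1)$, which gives \textup{(i)}. Moreover $(\mathcal L-\mathbb E\mathcal L)/\sqrt{\operatorname{Var}\mathcal L}\to\mathcal N(0,1)$ in law, which is \textup{(ii)}. For each $Q\ge2$ the components $\mathcal L[4],\dots,\mathcal L[2Q]$, divided by their standard deviations, converge jointly in law to independent standard Gaussian variables.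
\end{theorem}

In dimension two the same argument applies to all components of order at least six.

\begin{theorem}\label{thm:B}
Let $d=2$. For each $q\ge3$, $\operatorname{Var}\mathcal L[2q]\to\sigma_{2q}^2\in(0,\infty)$ and $\mathcal L[2q]\to\mathcal N(0,\sigma_{2q}^2)$ in law. With $R_\ell:=\mathcal L-\mathbb E\mathcal L-\mathcal L[4]$ we have $\operatorname{Var}R_\ell\to\sigma_R^2:=\sum_{q\ge3}\sigma_{2q}^2\in(0,\infty)$, and the pair $\big(\mathcal L[4]/\sqrt{\operatorname{Var}\mathcal L[4]},\,R_\ell\big)$ converges in law to $\mathcal N(0,1)\otimes\mathcal N(0,\sigma_R^2)$.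
\end{theorem}

The last result describes how the fluctuations are spread over the sphere. For a continuous function $f$ on $\mathbb S^d$ put $\mathcal L(f)=\int_Zf\,d\mathcal H^{d-1}$ and $f_{\mathrm{ev}}(x)=\frac12(f(x)+f(-x))$. Since $Z=-Z$, we have $\mathcal L(f)=\mathcal L(f_{\mathrm{ev}})$.

\begin{theorem}\label{thm:C}
Let $d\ge3$ and $f\in C^2(\mathbb S^d)$. Then
$$\lambda^{\frac{d-2}2}\big(\mathcal L(f)-\mathbb E\mathcal L(f)\big)\to\mathcal N\big(0,\ \sigma^2\|f_{\mathrm{ev}}\|_{L^2}^2/|\mathbb S^d|\big)\quad\text{in law.}$$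
The finite-dimensional distributions of the left-hand side, as a process indexed by $f\in C^2(\mathbb S^d)$, converge to those of an even Gaussian white noise, that is, of the centered Gaussian process with covariance $\sigma^2\langle f_{\mathrm{ev}},\tilde f_{\mathrm{ev}}\rangle_{L^2}/|\mathbb S^d|$.
\end{theorem}

Theorems~\ref{thm:A} and~\ref{thm:C} do not rely on (K1)--(K4); the identity (K2) is recovered on the way. Theorem~\ref{thm:B} uses (K4).

\subsection{What to expect, and where the difficulties are}\label{sec:heur}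

Cut the sphere into about $\lambda^d$ cells of diameter $1/\lambda$. Magnified by the factor $\lambda$, the field in a cell looks like a fixed Gaussian field on $\mathbb R^d$, Berry's random wave, so the nodal volume in a cell is $\lambda^{-(d-1)}$ times a random variable of order one. If the cells were independent, we would get $\mathbb E\mathcal L\asymp\lambda$, $\operatorname{Var}\mathcal L\asymp\lambda^d\lambda^{-2(d-1)}=\lambda^{2-d}$, a central limit theorem, and a fixed share of the variance for each chaos. This agrees with (K1) and (K3), and it is the picture behind the conjecture.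

The cells are not independent. At distance $s/\lambda$ the correlations of $T$ and $\nabla T$ are bounded by $Cs^{-(d-1)/2}$, a slow decay. The covariance of the chaos components of order $2q$ of two cells is homogeneous of degree $2q$ in these correlations, hence $O(s^{-(d-1)q})$, and this bound is summable over the cells exactly when
\begin{equation}\label{eq:integrable}
(d-1)\,q>d .
\end{equation}
For $q=2$ and $d=2$ the condition just fails, $\int s^{-2}s\,ds$ diverges logarithmically, and this matches (K4). For $q=1$ it fails in every dimension, and yet $\mathcal L[2]=0$: the covariances oscillate and cancel completely. We put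
$$q_*=2\quad(d\ge3),\qquad q_*=3\quad(d=2),$$
so that \eqref{eq:integrable} holds if and only if $q\ge q_*$; this lets us treat all $d\ge2$ at once. Three things have to be proved.

\emph{No cancellation.} For $q\ge q_*$ dominated convergence gives a limit $\sigma_{2q}^2$, the integral over $\mathbb R^d$ of a covariance $k_{2q}$ attached to Berry's wave. The example of the second chaos shows that such an integral needs an argument to be positive. On the Fourier side $k_{2q}$ is the transform of a positive measure, and the integral only sees $2q$-tuples of unit vectors with sum zero. It is enough to find one suitable tuple at which an explicit polynomial $\Theta_{2q}$ does not vanish. Section~\ref{sec:berry} does this by hand for the orders two and four, and then in general.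

\emph{Uniform control of high orders.} Formally $\mathcal L=\int\delta_0(T)|\nabla T|$, and the Dirac mass is not square integrable, so pointwise bounds on covariances cannot be summed over $q$ at short distances. In Section~\ref{sec:tail} we sum over $q$ only after integrating over a cell, and identify the limit by Parseval's identity for Berry's wave.

\emph{Gaussian limit of each component.} This follows from the fourth moment theorem and a bound on contractions in which \eqref{eq:integrable} appears again (Section~\ref{sec:clt}).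

Section~\ref{sec:chaos} introduces the local densities of the chaos components, Section~\ref{sec:cov} bounds the covariance on the sphere, Section~\ref{sec:L2} justifies the chaos expansion, Section~\ref{sec:var} computes the limit variances, and Section~\ref{sec:proofs} assembles the proofs. We carry a weight $f$ through the argument; for Theorems~\ref{thm:A} and~\ref{thm:B} take $f=1$.

\emph{Notation.} We put $a=\frac{d-1}2$. The letter $C$ denotes constants that depend only on $d$, and $C_n$, $C_\ell$, \dots\ may also depend on the index. We write $\nu$ for the uniform probability measure on $\mathbb S^{d-1}$, $(x)_j=x(x+1)\cdots(x+j-1)$, $(-1)!!=1$, $\|A\|$ for the operator norm of a matrix and $\|Y\|$ for the norm in $L^2(\mathbb P)$.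

\section{Wiener chaos and the local densities}\label{sec:chaos}

\subsection{Standard facts}

Let $\mathfrak H\subset L^2(\mathbb P)$ be a separable Gaussian Hilbert space, that is, a closed linear space of centered Gaussian variables, and let $\mathcal F$ be the $\sigma$-field it generates. Let $\mathcal P_n$ be the closure of the polynomials of degree at most $n$ in elements of $\mathfrak H$, and let $\mathcal C_n$ be the orthogonal complement of $\mathcal P_{n-1}$ in $\mathcal P_n$. Then $L^2(\mathcal F)=\bigoplus_n\mathcal C_n$, and $Y[n]$ denotes the projection of $Y$ onto $\mathcal C_n$. For the field $T$ we take for $\mathfrak H$ the span of the variables $T(x)$; it is finite-dimensional and contains the derivatives of $T$ at every point. The \emph{Wick product} of $\eta_1,\dots,\eta_n\in\mathfrak H$ is ${:}\eta_1\cdots\eta_n{:}=(\eta_1\cdots\eta_n)[n]$. The Hermite polynomials are defined by $e^{tx-t^2/2}=\sum_jH_j(x)t^j/j!$, and $\mathbb E[H_j(\eta)H_m(\eta)]=j!\,1_{j=m}$ for a standard Gaussian $\eta$. We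 use the following.
\begin{itemize}
\item[(W1)] $\mathbb E[{:}\eta_1\cdots\eta_n{:}\,{:}\zeta_1\cdots\zeta_n{:}]=\sum_\pi\prod_{i=1}^n\mathbb E[\eta_i\zeta_{\pi(i)}]$, the sum running over permutations $\pi$ of $\{1,\dots,n\}$.
\item[(W2)] If $\eta_0,\dots,\eta_d$ are orthonormal in $\mathfrak H$, then ${:}\eta_0^{j_0}\cdots\eta_d^{j_d}{:}=\prod_iH_{j_i}(\eta_i)$. Hence for a square integrable $F(\eta_0,\dots,\eta_d)$ the component $F[n]$ is the part of degree $n$ of the Hermite expansion of $F$; it does not depend on the ambient space $\mathfrak H$.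
\item[(W3)] $\exp(\eta-\frac12\mathbb E\eta^2)=\sum_n{:}\eta^n{:}/n!$ in $L^2(\mathbb P)$ for $\eta\in\mathfrak H$.
\end{itemize}
We also need some moments. Let $X'$ be a standard Gaussian vector in $\mathbb R^d$. Then $\mathbb E|X'|^s=2^{s/2}\Gamma(\frac{d+s}2)/\Gamma(\frac d2)$, so $\mathbb E|X'|^{2k}=2^k(\frac d2)_k$ and $\mathbb E|X'|^{2k+1}=2^k(\frac{d+1}2)_k\,\mathbb E|X'|$. The direction $X'/|X'|$ has law $\nu$ and is independent of $|X'|$; comparing with $\mathbb E(X'_1)^{2k}=(2k-1)!!$ we obtain
\begin{equation}\label{eq:moments}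
\int\xi_1^{2k}\,d\nu(\xi)=\frac{(1/2)_k}{(d/2)_k},\qquad (2k-1)!!=2^k(\tfrac12)_k,\qquad (2k)!=4^kk!\,(\tfrac12)_k .
\end{equation}
Finally, for $\gamma>0$ the confluent hypergeometric function ${}_1F_1(\alpha;\gamma;z)=\sum_k\frac{(\alpha)_k}{(\gamma)_k}\frac{z^k}{k!}$ is entire in $z$ and satisfies Kummer's transformation ${}_1F_1(\alpha;\gamma;z)=e^z{}_1F_1(\gamma-\alpha;\gamma;-z)$, and the Chu--Vandermonde identity reads $(x+y)_q=\sum_j\binom qj(x)_j(y)_{q-j}$.

\subsection{The densities $\Phi_n$}

We shall see in Section~\ref{sec:cov} that $X(x)=(T(x),\sqrt d\,\lambda^{-1}\nabla T(x))$ is a standard Gaussian vector in $\mathbb R^{1+d}$, and in Section~\ref{sec:L2} that $\mathcal L$ is the limit as $\varepsilon\to0$ of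
$$\frac\lambda{\sqrt d}\int_{\mathbb S^d}\delta_\varepsilon(X_0(x))\,|X'(x)|\,dx,\qquad \delta_\varepsilon(t):=\frac1{2\varepsilon}1_{\{|t|\le\varepsilon\}}.$$
So we first expand the integrand at a single point. Let $X=(X_0,X')$ be a standard Gaussian vector in $\mathbb R^{1+d}$ and let $P_m(X')=|X'|[m]$. For even $n$ put
\begin{equation}\label{eq:Phi}
\Phi_n(X)=\frac1{\sqrt{2\pi}}\sum_{2j+2m=n}\frac{H_{2j}(0)}{(2j)!}\,H_{2j}(X_0)\,P_{2m}(X'),
\end{equation}
and put $\Phi_n=0$ for odd $n$. This is the formal component of order $n$ of $\delta_0(X_0)|X'|$. By (W2) we can write $\Phi_n(X)=\sum\phi_{j_1\dots j_n}{:}X_{j_1}\cdots X_{j_n}{:}$, with indices in $\{0,\dots,d\}$ and a real symmetric tensor $\phi_n=(\phi_{j_1\dots j_n})$, which we also view as a symmetric $n$-linear form on $\mathbb C^{1+d}$. For a real square matrix $A$ of size $1+d$ define the homogeneous polynomial of degree $n$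
$$\kappa_n(A)=n!\,\langle\phi_n,A^{\otimes n}\phi_n\rangle=n!\sum\phi_{j_1\dots j_n}\phi_{m_1\dots m_n}A_{j_1m_1}\cdots A_{j_nm_n}.$$

\begin{lemma}\label{lem:Phi}
\begin{itemize}
\item[(a)] $\Phi_n$ is a polynomial in $X_0^2$ and $|X'|^2$.
\item[(b)] $(\delta_\varepsilon(X_0)|X'|)[n]\to\Phi_n(X)$ in $L^2(\mathbb P)$ as $\varepsilon\to0$, for each fixed $n$.
\item[(c)] $\|\Phi_n\|^2\le d/(2\pi)$ for all $n$, while $\sum_n\|\Phi_n\|^2=\infty$.
\item[(d)] If $X,\tilde X$ are jointly Gaussian standard vectors with cross-covariance $A=\mathbb E[X\tilde X^T]$, then $\|A\|\le1$, $\mathbb E[\Phi_n(X)\Phi_n(\tilde X)]=\kappa_n(A)$ and $|\kappa_n(A)|\le\frac d{2\pi}\|A\|^n$.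
\end{itemize}
\end{lemma}

\begin{proof}
(a) Orthogonal maps of $\mathbb R^d$ preserve the Gaussian measure and the degree of polynomials, so they commute with the chaos projections. Thus $P_m$ is invariant under $O(d)$; its restriction to a line through $0$ is an even polynomial, so $P_m$ is a polynomial in $|X'|^2$. For odd $m$, $P_m$ is also odd, being a combination of products of Hermite polynomials of odd total degree; hence $P_m=0$.

(b) The Hermite expansion of $\delta_\varepsilon$ is $\sum_jc_j^\varepsilon H_j/j!$ with $c_j^\varepsilon=\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon H_j(t)e^{-t^2/2}dt/\sqrt{2\pi}$. Here $c^\varepsilon_j=0$ for odd $j$, and $c^\varepsilon_{2j}\to H_{2j}(0)/\sqrt{2\pi}$. By (W2) the component of order $n$ of the product $\delta_\varepsilon(X_0)|X'|$ is the finite sum $\sum_{2j+2m=n}\frac{c^\varepsilon_{2j}}{(2j)!}H_{2j}(X_0)P_{2m}(X')$, which is empty for odd $n$.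

(c) The terms of \eqref{eq:Phi} are orthogonal, so $2\pi\|\Phi_n\|^2=\sum_{2j+2m=n}b_j\|P_{2m}\|^2$ with $b_j=H_{2j}(0)^2/(2j)!$. Since $H_{2j}(0)=(-1)^j(2j-1)!!$, we have $b_j=4^{-j}\binom{2j}j$, and $\frac1{2j+1}\le b_j\le1$ because $\binom{2j}j$ is the largest of $2j+1$ binomial coefficients with sum $4^j$. Now use $\sum_m\|P_{2m}\|^2=\mathbb E|X'|^2=d$.

(d) For unit vectors $v,w$ we have $|v^TAw|=|\mathbb E[(v\cdot X)(w\cdot\tilde X)]|\le1$. The formula for the covariance is (W1) together with the symmetry of $\phi_n$. With $A=I$ it gives $n!|\phi_n|^2=\|\Phi_n\|^2$, and $|\kappa_n(A)|\le n!|\phi_n|^2\|A^{\otimes n}\|=\|\Phi_n\|^2\|A\|^n$.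
\end{proof}

By (a), $\Phi_n(X(x))$ does not depend on the frame in which $\nabla T(x)$ is written. Part (c) is the source of the second difficulty of Section~\ref{sec:heur}: the bound in (d) can be summed over $n$ when $\|A\|<1$, but at $A=I$ the series $\sum_n\kappa_n(A)$ diverges.

The tensors $\phi_n$ are awkward one at a time, but they have a closed generating function. Put $\beta=(2\pi)^{-1/2}\,\mathbb E|X'|$.

\begin{lemma}\label{lem:gen}
For $h=(h_0,h')\in\mathbb C^{1+d}$ let
$$M(h)=\beta\,e^{-h_0^2/2}\,{}_1F_1\Big(-\frac12;\frac d2;-\frac{h'\cdot h'}2\Big),\qquad h'\cdot h'=\sum_{j=1}^dh_j^2 .$$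
Then $\phi_n(h,\dots,h)$ is the homogeneous part of degree $n$ of the entire function $M$, and for all $v_1,\dots,v_n\in\mathbb C^{1+d}$
\begin{equation}\label{eq:polar}
n!\,\phi_n(v_1,\dots,v_n)=\partial_{t_1}\cdots\partial_{t_n}M\Big(\sum_jt_jv_j\Big)\Big|_{t=0}.
\end{equation}
\end{lemma}

\begin{proof}
Let $h$ be real. By (W3) and (W1), $\mathbb E[\Phi_n(X)e^{h\cdot X-|h|^2/2}]=\phi_n(h,\dots,h)$. In \eqref{eq:Phi} the expectation factorizes. The factor in $X_0$ is $\mathbb E[H_{2j}(X_0)e^{h_0X_0-h_0^2/2}]=h_0^{2j}$, and $\sum_jH_{2j}(0)h_0^{2j}/(2j)!=e^{-h_0^2/2}$. The factor in $X'$ is $\mathbb E[P_{2m}(X')e^{h'\cdot X'-|h'|^2/2}]$, a homogeneous polynomial of degree $2m$ in $h'$, and these factors sum to $e^{-|h'|^2/2}\,\mathbb E[|X'|e^{h'\cdot X'}]$ because $\sum_mP_{2m}=|X'|$ in $L^2$. By rotation invariance and \eqref{eq:moments},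
$$\mathbb E[|X'|e^{h'\cdot X'}]=\sum_k\frac{|h'|^{2k}}{(2k)!}\,\mathbb E|X'|^{2k+1}\frac{(1/2)_k}{(d/2)_k}=\mathbb E|X'|\sum_k\frac{(\frac{d+1}2)_k}{(\frac d2)_k}\frac{(|h'|^2/2)^k}{k!},$$
which is $\mathbb E|X'|\,{}_1F_1(\frac{d+1}2;\frac d2;\frac{|h'|^2}2)$. Kummer's transformation turns $e^{-|h'|^2/2}$ times this into $\mathbb E|X'|\,{}_1F_1(-\frac12;\frac d2;-\frac{|h'|^2}2)$. So the homogeneous part of degree $n$ of $M$ equals $\phi_n(h,\dots,h)$ for real $h$, hence for complex $h$, both being polynomials. In \eqref{eq:polar} only the part of degree $n$ contributes, and the coefficient of $t_1\cdots t_n$ in $\phi_n(h,\dots,h)$ with $h=\sum t_jv_j$ is $n!\,\phi_n(v_1,\dots,v_n)$.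
\end{proof}

In degree zero, $\Phi_0=\beta$. In degree two, $\phi_2(h,h)=\frac\beta2(-h_0^2+\frac1dh'\cdot h')$, so that
\begin{equation}\label{eq:Phi2}
\Phi_2(X)=\frac\beta2\Big(-H_2(X_0)+\frac1d\sum_{j=1}^dH_2(X_j)\Big)=\frac\beta2\Big(\frac{|X'|^2}d-X_0^2\Big).
\end{equation}

\section{Berry's random wave and resonant frequencies}\label{sec:berry}

\subsection{The spectral formula}

Let $J(s)=\int e^{is\xi_1}d\nu(\xi)$. The function $J(|z|)=\int e^{i\langle z,\xi\rangle}d\nu(\xi)$ on $\mathbb R^d$ is real, smooth and positive definite. \emph{Berry's random wave} $B$ is the centered Gaussian field on $\mathbb R^d$ with smooth paths and covariance $\mathbb E[B(z)B(w)]=J(|z-w|)$: a random superposition of plane waves of frequency one in all directions. Put $X(z)=(B(z),\sqrt d\,\nabla B(z))$ and $v(\xi)=(1,i\sqrt d\,\xi)\in\mathbb C^{1+d}$. Differentiating the covariance under the integral sign gives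
\begin{equation}\label{eq:spec1}
\mathbb E[X_j(z)X_m(0)]=\int v_j(\xi)\overline{v_m(\xi)}\,e^{i\langle z,\xi\rangle}d\nu(\xi).
\end{equation}
At $z=0$ this is the identity matrix, since $\int\xi_jd\nu=0$ and $\int\xi_j\xi_m\,d\nu=1_{j=m}/d$; so $X(z)$ is standard. For unit vectors $\xi_1,\dots,\xi_n\in\mathbb R^d$ define $\Theta_n(\xi_1,\dots,\xi_n)=n!\,\phi_n(v(\xi_1),\dots,v(\xi_n))/\beta$. For $h=\sum t_jv(\xi_j)$ we have $h_0=\sum t_j$ and $h'\cdot h'=-d\,|\sum t_j\xi_j|^2$, so by \eqref{eq:polar}
\begin{equation}\label{eq:Theta}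
\Theta_n(\xi_1,\dots,\xi_n)=\partial_{t_1}\cdots\partial_{t_n}\Big[e^{-\frac12(\sum t_j)^2}\,{}_1F_1\Big(-\frac12;\frac d2;\frac d2\Big|\sum t_j\xi_j\Big|^2\Big)\Big]_{t=0}.
\end{equation}
Thus $\Theta_n$ is a real polynomial in the inner products $\langle\xi_i,\xi_j\rangle$. Inserting \eqref{eq:spec1} into Lemma~\ref{lem:Phi}(d), once for each of the $n$ factors of $\kappa_n$, and using that $\phi_n$ is real, we get
\begin{equation}\label{eq:spec2}
\mathbb E[\Phi_n(X(z))\Phi_n(X(0))]=\frac{\beta^2}{n!}\int_{(\mathbb S^{d-1})^n}\Theta_n(\xi)^2\,e^{i\langle z,\Sigma(\xi)\rangle}d\nu^{\otimes n}(\xi),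
\end{equation}
where $\Sigma(\xi)=\xi_1+\dots+\xi_n$. The right-hand side depends only on $|z|$, because $\Theta_n$ and $\nu^{\otimes n}$ are rotation invariant; we denote it by $k_n(|z|)$.

The constant $\sigma^2_{2q}$ will be a multiple of $\int_{\mathbb R^d}k_{2q}(|z|)\,dz$. Formula \eqref{eq:spec2} says that $k_n$ is the Fourier transform of a positive measure, the image under $\Sigma$ of $\frac{\beta^2}{n!}\Theta_n^2\,\nu^{\otimes n}$. Integrating over $z$ evaluates the density of this measure at the origin. So only \emph{resonant} configurations, those with $\Sigma(\xi)=0$, matter, and one good resonant configuration suffices.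

\begin{lemma}\label{lem:crit}
Let $d\ge2$. Suppose that $\xi^*\in(\mathbb S^{d-1})^n$ satisfies $\Sigma(\xi^*)=0$ and $\Theta_n(\xi^*)\ne0$, and that two of the vectors $\xi_j^*$ are not collinear. Then
$$\liminf_{\epsilon\to0}\int_{\mathbb R^d}k_n(|z|)\,e^{-\epsilon^2|z|^2/2}\,dz>0 .$$
In particular, if $k_n(|\cdot|)\in L^1(\mathbb R^d)$, then $\int k_n(|z|)\,dz>0$.
\end{lemma}

\begin{proof}
Let $G_\epsilon(y)=\int e^{i\langle z,y\rangle-\epsilon^2|z|^2/2}dz=(2\pi)^{d/2}\epsilon^{-d}e^{-|y|^2/(2\epsilon^2)}$. By \eqref{eq:spec2} and Fubini's theorem the integral in the lemma equals $\frac{\beta^2}{n!}\int\Theta_n^2\,G_\epsilon(\Sigma(\xi))\,d\nu^{\otimes n}$. The integrand is nonnegative, so we may restrict it to a neighborhood of $\xi^*$. The differential of $\Sigma$ at $\xi^*$ has range $\sum_j(\xi_j^*)^\perp$, which contains two distinct hyperplanes and is therefore $\mathbb R^d$. By the normal form of a submersion there are a neighborhood $\mathcal U$ of $\xi^*$ and coordinates $(y,w)\in\{|y|<r_0\}\times\mathcal B$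 on $\mathcal U$, with $\mathcal B$ an open ball, in which $\Sigma(y,w)=y$. After shrinking $\mathcal U$ we have $\Theta_n^2\ge c_1>0$ on $\mathcal U$, and the density of $\nu^{\otimes n}$ with respect to $dy\,dw$ is at least $c_2>0$. Hence
$$\int\Theta_n^2\,G_\epsilon(\Sigma(\xi))\,d\nu^{\otimes n}\ge c_1c_2|\mathcal B|\int_{|y|<r_0}G_\epsilon(y)\,dy\to c_1c_2|\mathcal B|(2\pi)^d>0 .$$
The last assertion follows by dominated convergence.
\end{proof}

\subsection{Orders two and four by hand}\label{sec:hand}

Write $U=\sum t_j$ and $Y=|\sum t_j\xi_j|^2$. Since $(-\frac12)_2=-\frac14$ and $(\frac d2)_2=\frac{d(d+2)}4$,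
$$e^{-U^2/2}=1-\frac{U^2}2+\frac{U^4}8-\cdots,\qquad {}_1F_1\Big(-\frac12;\frac d2;\frac{dY}2\Big)=1-\frac Y2-\frac{d\,Y^2}{8(d+2)}-\cdots .$$

\emph{Order two.} The part of degree two of the product is $-\frac12(U^2+Y)$, and the coefficient of $t_1t_2$ is
$$\Theta_2(\xi_1,\xi_2)=-(1+\langle\xi_1,\xi_2\rangle)=-\tfrac12|\xi_1+\xi_2|^2 .$$
The kernel vanishes at every resonant pair. This is the cancellation (K2) seen on the Fourier side.

\emph{Order four.} The part of degree four is $\frac18U^4+\frac14U^2Y-\frac d{8(d+2)}Y^2$. Write $(ij)=\langle\xi_i,\xi_j\rangle$. The coefficient of $t_1t_2t_3t_4$ is $24$ in $U^4$; it is $4\sum_{i<j}(ij)$ in $U^2Y$, since $Y$ contributes $2(ij)t_it_j$ and $U^2$ contributes twice the product of the other two variables; and it is $8[(12)(34)+(13)(24)+(14)(23)]$ in $Y^2$. Therefore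
$$\Theta_4=3+\sum_{i<j}(ij)-\frac d{d+2}\big[(12)(34)+(13)(24)+(14)(23)\big].$$
At a resonant point $0=|\Sigma|^2=4+2\sum_{i<j}(ij)$, so the first two terms add up to $1$. For unit vectors $e,e'$ with $\langle e,e'\rangle=t$ the configuration $(e',e,-e',-e)$ is resonant, the three products are $t^2,1,t^2$, and
\begin{equation}\label{eq:Theta4}
\Theta_4(e',e,-e',-e)=1-\frac{d\,(1+2t^2)}{d+2}.
\end{equation}
For $e'\perp e$ this equals $\frac2{d+2}\ne0$, and Lemma~\ref{lem:crit} applies: the fourth chaos does not cancel. The kernel has no fixed sign on resonant points; in \eqref{eq:Theta4} it vanishes for $t^2=1/d$. At the collinear point $t=1$ its value is $\frac{2-2d}{d+2}$, which is zero for $d=1$ and nonzero for $d>1$. It is this last observation that extends to all orders.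

\subsection{All even orders}

For large $n$ the polynomial $\Theta_n$ is unwieldy, but at a collinear configuration \eqref{eq:Theta} involves only two variables. A collinear point is not allowed in Lemma~\ref{lem:crit}, since there the differential of $\Sigma$ has range $e^\perp$ only; we compute at such a point and then move to a nearby noncollinear one.

\begin{lemma}\label{lem:S}
Let $e$ be a unit vector and $q\ge1$. At the configuration with $q$ entries $e$ and $q$ entries $-e$,
$$\Theta_{2q}(e,\dots,e,-e,\dots,-e)=(-1)^qS_q(d),$$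
$$S_q(d)=\sum_{j=0}^q\binom qj(2q-2j-1)!!\,(2j-1)!!\,\Big(-\frac12\Big)_j\frac{d^j}{(d/2)_j}.$$
As a function of a real variable $d>0$, $S_q$ vanishes at $d=1$; for $q\ge2$ it is strictly decreasing, so $S_q(d)<0$ for all $d>1$.
\end{lemma}

\begin{proof}
Let $t_+$ and $t_-$ be the sums of the $t_j$ over the entries $e$ and $-e$, and put $U=t_++t_-$, $W=t_+-t_-$. The function in \eqref{eq:Theta} is $e^{-U^2/2}{}_1F_1(-\frac12;\frac d2;\frac d2W^2)$. On functions of $(t_+,t_-)$ the operator $\partial_{t_1}\cdots\partial_{t_{2q}}$ acts as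
$$\partial_{t_+}^q\partial_{t_-}^q=\big((\partial_U+\partial_W)(\partial_U-\partial_W)\big)^q=\sum_j\binom qj(-1)^j\partial_U^{2q-2j}\partial_W^{2j}.$$
At the origin $\partial_U^{2k}e^{-U^2/2}=(-1)^k(2k-1)!!$, and
$$\partial_W^{2j}\,{}_1F_1\Big(-\frac12;\frac d2;\frac d2W^2\Big)=\frac{(2j)!}{j!}\frac{(-1/2)_j}{(d/2)_j}\Big(\frac d2\Big)^j=(2j-1)!!\,\Big(-\frac12\Big)_j\frac{d^j}{(d/2)_j}.$$
The signs $(-1)^j$ and $(-1)^{q-j}$ combine to $(-1)^q$, which proves the formula.

At $d=1$ we have $(2j-1)!!/(1/2)_j=2^j$ and $(2q-2j-1)!!=2^{q-j}(\frac12)_{q-j}$ by \eqref{eq:moments}, so the Chu--Vandermonde identity gives $S_q(1)=2^q\sum_j\binom qj(-\frac12)_j(\frac12)_{q-j}=2^q(0)_q=0$. The variable $d$ enters only through $d^j/(d/2)_j=2^j\prod_{i<j}\frac d{d+2i}$, which is constant for $j=0,1$ and strictly increasing in $d$ for $j\ge2$. Its coefficient has the sign of $(-\frac12)_j=-\frac12\cdot\frac12\cdots(j-\frac32)$, which is negative for $j\ge1$. For $q\ge2$ the term $j=2$ is present, so $S_q$ is strictly decreasing.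
\end{proof}

For $q=1$ only $j=0,1$ occur and $S_1\equiv0$; for $q=2$ the three terms are $3,-2,-\frac{3d}{d+2}$. Both agree with Section~\ref{sec:hand}.

\begin{proposition}\label{prop:pos}
Let $d\ge2$ and $q\ge2$. If $k_{2q}(|\cdot|)\in L^1(\mathbb R^d)$, then $\int_{\mathbb R^d}k_{2q}(|z|)\,dz>0$.
\end{proposition}

\begin{proof}
Take a unit vector $e'$ not collinear with $e$, and let $\xi^*=(e',e,\dots,e,-e',-e,\dots,-e)$, with $q+q$ entries. It is resonant, and it contains both $e$ and $e'$ because $q\ge2$. By Lemma~\ref{lem:S} and continuity, $\Theta_{2q}(\xi^*)\ne0$ if $e'$ is close to $e$. Apply Lemma~\ref{lem:crit}.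
\end{proof}

\begin{remark}\label{rem:d1}
The identity $S_q(1)=0$ has a simple meaning. All definitions make sense for $d=1$, where $\nu$ is uniform on $\{\pm1\}$ and $B(z)=\zeta_1\cos z+\zeta_2\sin z$ with independent standard $\zeta_1,\zeta_2$. This wave has exactly two zeros per period: $\int_0^{2\pi}\delta_\varepsilon(B)|B'|\,dz$ lies in $[0,2]$ and equals $2$ once $\varepsilon<(\zeta_1^2+\zeta_2^2)^{1/2}$, so it tends to the constant $2$ in $L^2$. By Lemma~\ref{lem:abstract}(b) below, $\int_0^{2\pi}\Phi_{2q}(X(z))\,dz=0$ for $q\ge1$. By \eqref{eq:spec2} the variance of this integral is $(2\pi)^2\frac{\beta^2}{(2q)!}4^{-q}\binom{2q}qS_q(1)^2$, because only the sign patterns with $\Sigma=0$ survive integration over a period. In dimension one every order cancels; Lemma~\ref{lem:S} says that increasing $d$ destroys the cancellation for $q\ge2$.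
\end{remark}

\section{The two-point covariance on the sphere}\label{sec:cov}

Put $u(\theta)=u_\ell(\theta)=g(\cos\theta)$. Let $e$ and $e'$ be tangent vectors at $x$ and $y$, and $t=\langle x,y\rangle$. Differentiating $\mathbb E[T(x)T(y)]=g(\langle x,y\rangle)$ gives
\begin{gather*}
\mathbb E[\partial_eT(x)\,T(y)]=g'(t)\langle e,y\rangle,\qquad \mathbb E[T(x)\,\partial_{e'}T(y)]=g'(t)\langle x,e'\rangle,\\
\mathbb E[\partial_eT(x)\,\partial_{e'}T(y)]=g''(t)\langle e,y\rangle\langle x,e'\rangle+g'(t)\langle e,e'\rangle .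
\end{gather*}
For $x=y$, since $g'(1)=\lambda^2/d$ by \eqref{eq:geg}, this shows that
$$X(x)=(X_0(x),X'(x))=\big(T(x),\sqrt d\,\lambda^{-1}\nabla T(x)\big)$$
is a standard Gaussian vector in every orthonormal frame of $T_x\mathbb S^d$. Now let $\rho(x,y)=\theta\in(0,\pi)$ and write $y=\cos\theta\,x+\sin\theta\,e_1$. Take the frame $e_1,e_2,\dots,e_d$ at $x$ and the frame $e_1'=-\sin\theta\,x+\cos\theta\,e_1,\ e_2,\dots,e_d$ at $y$. Then $\langle e_1,y\rangle=\sin\theta$, $\langle x,e_1'\rangle=-\sin\theta$, $\langle e_1,e_1'\rangle=\cos\theta$, and $e_2,\dots,e_d$ are orthogonal to $x,y,e_1,e_1'$. Using $u'=-\sin\theta\,g'$ and $u''=\sin^2\theta\,g''-\cos\theta\,g'$, the cross-covariance $\mathbb E[X(x)X(y)^T]$ is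
\begin{equation}\label{eq:A}
A_\ell(\theta)=\begin{pmatrix}u&\sqrt d\,\lambda^{-1}u'\\-\sqrt d\,\lambda^{-1}u'&-d\lambda^{-2}u''\end{pmatrix}\oplus\Big(-\frac d{\lambda^2}\frac{u'}{\sin\theta}\Big)I_{d-1}.
\end{equation}
In other frames $A_\ell$ is multiplied on both sides by orthogonal matrices, which does not change its norm. By Lemma~\ref{lem:Phi}(d), $\|A_\ell\|\le1$; in particular $|u|\le1$ and $|u'|\le\lambda$.

We need two pieces of information: a bound on $A_\ell(\theta)$ that is uniform in $\ell$ and $\theta$, to dominate integrals, and the limit of $A_\ell$ at scale $1/\lambda$.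

\begin{lemma}\label{lem:decay}
There is $C_0=C_0(d)$ such that for all $\ell\ge1$ and $\theta\in(0,\pi)$
$$\|A_\ell(\theta)\|\le\psi(\theta):=\min\big(1,\,C_0(\lambda\sin\theta)^{-a}\big).$$
\end{lemma}

\begin{proof}
Since $u(\pi-\theta)=(-1)^\ell u(\theta)$, the absolute values of the entries of \eqref{eq:A} are invariant under $\theta\mapsto\pi-\theta$, and $\|A_\ell\|$ is at most twice the largest of them. So it suffices to bound the entries for $\theta\le\pi/2$. Put $N=\ell+a$, so that $N^2=\lambda^2+a^2$ and $\lambda\le N\le C\lambda$. Equation \eqref{eq:geg} becomes $u''+2a\cot\theta\,u'+\lambda^2u=0$. To remove the first-order term put $w=(\sin\theta)^au$; then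
$$w''+Vw=0,\qquad V(\theta)=\lambda^2+\frac a{\sin^2\theta}-a^2\cot^2\theta=N^2-\frac\mu{\sin^2\theta},\qquad \mu=a^2-a .$$
We shall show that $w$ does not grow beyond the point where $V$ becomes comparable to $N^2$. Let $s_0=\max(1,\sqrt{2|\mu|})$. If $N\sin\theta<s_0$, then $\lambda\sin\theta<s_0$, and the bound holds trivially once $C_0\ge s_0^a$. Otherwise $N\ge s_0$; define $\theta_0\in(0,\pi/2]$ by $N\sin\theta_0=s_0$ and work on $[\theta_0,\pi/2]$, where $1/\sin\theta\le N$ and $|\mu|/\sin^2\theta\le N^2/2$, so that $\frac12N^2\le V\le\frac32N^2$. From $|u|\le1$, $|u'|\le N$ and $w'=(\sin\theta)^a(u'+a\cot\theta\,u)$ we get $|w(\theta_0)|\le CN^{-a}$ and $|w'(\theta_0)|\le CN^{1-a}$. The potential $V$ is monotone on $(0,\pi/2]$, with $V'=2\mu\cos\theta/\sin^3\theta$ and $\mu=\frac{(d-1)(d-3)}4$, and we choose an energy accordingly.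

If $d\ge3$, then $V'\ge0$ and $(w^2+w'^2/V)'=-V'w'^2/V^2\le0$. If $d=2$, then $V'\le0$ and $(w'^2+Vw^2)'=V'w^2\le0$. In either case the energy is bounded by its value at $\theta_0$, which is at most $CN^{-2a}$, respectively $CN^{2-2a}$, and since $V\asymp N^2$ we obtain $|w|\le CN^{-a}$ and $|w'|\le CN^{1-a}$ on $[\theta_0,\pi/2]$. Consequently, with $\tilde\psi=(N\sin\theta)^{-a}\le(\lambda\sin\theta)^{-a}$,
$$|u|\le C\tilde\psi,\qquad |u'|=(\sin\theta)^{-a}|w'-a\cot\theta\,w|\le CN\tilde\psi,\qquad \frac{|u'|}{\sin\theta}\le CN^2\tilde\psi,$$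
and $|u''|=|2a\cot\theta\,u'+\lambda^2u|\le CN^2\tilde\psi$. Insert these bounds in \eqref{eq:A} and use $N\le C\lambda$.
\end{proof}

Since $\sin\theta\ge2\theta/\pi$ on $[0,\pi/2]$,
\begin{equation}\label{eq:psis}
\psi(s/\lambda)\le C\min(1,s^{-a})\qquad(0<s\le\lambda\pi/2).
\end{equation}
Let $\Psi_r=\int_{\mathbb S^d}\psi(\rho(x,y))^r\,dy$, which does not depend on $x$. By the symmetry of $\psi$ about $\pi/2$ and \eqref{eq:psis}, $\Psi_r\le C_r\lambda^{-d}\int_0^{\lambda\pi/2}\min(1,s^{-ra})s^{d-1}ds$. The integral is $O(\lambda^{d-ra})$ if $ra<d$, $O(1+\log\lambda)$ if $ra=d$, and $O(1)$ if $ra>d$. Since $2q_*a=(d-1)q_*>d$ and $\psi\le1$,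
\begin{equation}\label{eq:Psi}
\Psi_r\le C_r\lambda^{-\gamma_r}(1+\log\lambda),\quad\gamma_r=\min(ra,d);\qquad \Psi_n\le\Psi_{2q_*}\le C\lambda^{-d}\quad(n\ge2q_*).
\end{equation}

For Berry's wave, the cross-covariance of $X(0)$ and $X(z)$ with $z=se_1$, $s>0$, in the standard frame, is
$$A_\infty(s)=\begin{pmatrix}J&\sqrt d\,J'\\-\sqrt d\,J'&-dJ''\end{pmatrix}\oplus\Big(-\frac{dJ'}s\Big)I_{d-1},$$
because the gradient of $J(|z|)$ is $J'(s)e_1$ and its Hessian is $J''(s)$ in the direction $e_1$ and $J'(s)/s$ in the orthogonal directions. In particular $k_n(s)=\kappa_n(A_\infty(s))$.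

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(a)] $u_\ell(s/\lambda)\to J(s)$ with all derivatives in $s$, uniformly on compact sets, and $A_\ell(s/\lambda)\to A_\infty(s)$ locally uniformly in $s>0$.
\item[(b)] $|J(s)|<1$ for $s>0$, and there are $c>0$ and $\ell_0$ such that $1-J(s)^2\ge cs^2$ and $1-u_\ell(s/\lambda)^2\ge cs^2$ for $0\le s\le2$, $\ell\ge\ell_0$.
\item[(c)] For each $\ell\ge1$, $|u_\ell|<1$ on $(0,\pi)$ and $(1-u_\ell(\theta)^2)^{-1/2}\le C_\ell/\sin\theta$.
\end{itemize}
\end{lemma}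

\begin{proof}
(a) Differentiating \eqref{eq:geg} $i$ times and setting $t=1$ gives $(d+2i)g^{(i+1)}(1)=(\lambda^2-i(i+d-1))g^{(i)}(1)$. Hence
$$g^{(k)}(1)=\prod_{i<k}\frac{\lambda^2-i(i+d-1)}{d+2i},\qquad 0\le g^{(k)}(1)\le(\lambda^2/d)^k .$$
For complex $s$ with $|s|\le r$ we have $|\cos(s/\lambda)-1|\le\cosh(r/\lambda)-1\le\lambda^{-2}\cosh r$. In the Taylor expansion $u_\ell(s/\lambda)=\sum_kg^{(k)}(1)(\cos(s/\lambda)-1)^k/k!$ the $k$-th term is therefore at most $(\cosh r/d)^k/k!$ in modulus, and it converges uniformly on $|s|\le r$ to $(-s^2/2)^k/(k!\prod_{i<k}(d+2i))=(-s^2/4)^k/(k!\,(d/2)_k)$. So $u_\ell(s/\lambda)$ converges uniformly on compact subsets of $\mathbb C$, and then so do its derivatives. By \eqref{eq:moments} the limit is $J(s)=\sum_k\frac{(-s^2)^k}{(2k)!}\frac{(1/2)_k}{(d/2)_k}$. The entries of $A_\ell(s/\lambda)$ converge because $\lambda^{-j}u_\ell^{(j)}(s/\lambda)=\frac{d^j}{ds^j}u_\ell(s/\lambda)$ and $\lambda\sin(s/\lambda)\to s$.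

(b) If $|J(s)|=1$ with $s>0$, then $e^{is\xi_1}$ would be constant on $\mathbb S^{d-1}$, which is false since $\xi_1$ takes all values in $[-1,1]$. The functions $(1-u_\ell(s/\lambda)^2)/s^2$ and $(1-J(s)^2)/s^2$ are entire, as the numerators are even and vanish at $0$. The former converge to the latter uniformly on the circle $|s|=2$, hence on the disk by the maximum principle. The limit is continuous and positive on $[0,2]$, with value $1/d$ at $0$.

(c) Suppose $|u(\theta)|=1$ for some $\theta\in(0,\pi)$. Then $T(y)=u(\theta)T(x)$ almost surely whenever $\rho(x,y)=\theta$, so $T(y)=T(y')$ almost surely for any $y,y'$ at distance $\theta$ from a common point $x$. As $d\ge2$, the distance $\rho(y,y')$ takes all values in an interval $[0,r]$ with $r>0$. Thus $u=1$ near $0$, which contradicts $u''(0)=-g'(1)=-\lambda^2/d$. The function $(1-u^2)/\sin^2\theta$ is therefore positive on $(0,\pi)$, and it tends to $\lambda^2/d$ at $0$ and, by symmetry, at $\pi$.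
\end{proof}

For $\rho(x,y)=\theta$ put $k_{\ell,n}(\theta)=\mathbb E[\Phi_n(X(x))\Phi_n(X(y))]=\kappa_n(A_\ell(\theta))$. We record three consequences:
\begin{equation}\label{eq:k}
|k_{\ell,n}|\le\frac d{2\pi}\psi^n,\qquad k_{\ell,n}(\pi-\theta)=k_{\ell,n}(\theta),\qquad k_{\ell,n}(s/\lambda)\to k_n(s),
\end{equation}
the last locally uniformly in $s>0$. The first follows from Lemmas~\ref{lem:Phi}(d) and~\ref{lem:decay}, the third from Lemma~\ref{lem:local}(a). For the second, $T^2$ and $|\nabla T|^2$ are even functions on the sphere, so $\Phi_n(X(-y))=\Phi_n(X(y))$ by Lemma~\ref{lem:Phi}(a), and $\rho(x,-y)=\pi-\rho(x,y)$.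

\section{The second moment and the chaos expansion}\label{sec:L2}

Chaos projections are continuous in $L^2(\mathbb P)$, so to pass from $\delta_\varepsilon$ to $\delta_0$ we need convergence in $L^2$. We need it both for $T$ and for $B$, together with a formula for the second moment of the limit, so we prove it once in a form that covers both fields.

For a matrix $A$ with $\|A\|\le1$ and $|A_{00}|<1$, let $X,\tilde X$ be jointly Gaussian standard vectors with cross-covariance $A$ and put
$$\Lambda(A)=\frac1{2\pi\sqrt{1-A_{00}^2}}\,\mathbb E\big[|X'||\tilde X'|\ \big|\ X_0=\tilde X_0=0\big].$$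
The prefactor is the density of $(X_0,\tilde X_0)$ at the origin. Rotating $X'$ or $\tilde X'$ does not change $\Lambda$. Given $X_0=\tilde X_0=0$, the vector $(X',\tilde X')$ has the law of $\Gamma^{1/2}G$, where $G$ is standard in $\mathbb R^{2d}$ and $\Gamma=\Gamma(A)$ is the conditional covariance matrix, a rational function of $A$ whose denominator is $1-A_{00}^2$. The map $\Gamma\mapsto\Gamma^{1/2}$ is continuous, so $\Lambda$ is continuous by dominated convergence. Conditional variances do not exceed unconditional ones, so by the Cauchy--Schwarz inequality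
\begin{equation}\label{eq:Lambda}
0\le\Lambda(A)\le\frac d{2\pi}(1-A_{00}^2)^{-1/2}.
\end{equation}

\begin{lemma}\label{lem:abstract}
Let $(D,dx)$ be a finite measure space and $X(x)$, $x\in D$, a jointly measurable family of standard Gaussian vectors in $\mathbb R^{1+d}$ with coordinates in a Gaussian Hilbert space $\mathfrak H$. Let $A(x,y)=\mathbb E[X(x)X(y)^T]$, let $f$ be bounded and measurable, and put $\mathcal Y^\varepsilon=\int_Df(x)\,\delta_\varepsilon(X_0(x))|X'(x)|\,dx$.
\begin{itemize}
\item[(a)] If $\iint_{D\times D}(1-A_{00}^2)^{-1/2}dx\,dy<\infty$, then $\mathcal Y^\varepsilon$ converges in $L^2(\mathbb P)$ as $\varepsilon\to0$, and the limit $\mathcal Y$ satisfies $\mathbb E\mathcal Y^2=\iint_{D\times D}f(x)f(y)\Lambda(A(x,y))\,dx\,dy$.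
\item[(b)] If $\mathcal Y^\varepsilon\to\mathcal Y$ in $L^2(\mathbb P)$, then $\mathcal Y=\sum_n\mathcal Y[n]$ with $\mathcal Y[n]=\int_Df(x)\Phi_n(X(x))\,dx$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $x,y$ with $u:=A_{00}(x,y)\in(-1,1)$; almost every pair is of this kind. Write $X=X(x)$, $\tilde X=X(y)$, let $p(\alpha,\alpha')$ be the density of $(X_0,\tilde X_0)$ and $m(\alpha,\alpha')=\mathbb E[|X'||\tilde X'|\,|\,X_0=\alpha,\tilde X_0=\alpha']$. By Fubini's theorem $\mathbb E[\mathcal Y^\varepsilon\mathcal Y^{\varepsilon'}]$ is the integral over $D\times D$ of $f(x)f(y)$ times the average of $mp$ over $[-\varepsilon,\varepsilon]\times[-\varepsilon',\varepsilon']$. The conditional law of $(X',\tilde X')$ is Gaussian with mean linear in $(\alpha,\alpha')$ and fixed covariance, so $mp$ is continuous, and the average tends to $m(0,0)p(0,0)=\Lambda(A(x,y))$.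

It remains to dominate $mp$ uniformly in $(\alpha,\alpha')$. The variable $\eta=(\tilde X_0-uX_0)/\sqrt{1-u^2}$ is standard and independent of $X_0$, and conditioning fixes $X_0=\alpha$ and $\eta=\tau:=(\alpha'-u\alpha)/\sqrt{1-u^2}$. As $X'$ is independent of $X_0$, its conditional mean is $\tau b$ with $b=\mathbb E[X'\eta]$, and $|b|\le1$ by Bessel's inequality. Hence $\mathbb E[|X'|^2\,|\,\alpha,\alpha']\le d+\tau^2$, and symmetrically $\mathbb E[|\tilde X'|^2\,|\,\alpha,\alpha']\le d+\tau'^2$ with $\tau'=(\alpha-u\alpha')/\sqrt{1-u^2}$. The exponent in $p$ is $-\frac12(\alpha^2+\tau^2)=-\frac12(\alpha'^2+\tau'^2)$, which is at most $-\frac14(\tau^2+\tau'^2)$. Therefore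
$$mp\le\frac{\sqrt{d+\tau^2}\,e^{-\tau^2/4}\,\sqrt{d+\tau'^2}\,e^{-\tau'^2/4}}{2\pi\sqrt{1-u^2}}\le\frac C{\sqrt{1-u^2}},$$
which is integrable by hypothesis. So $\mathbb E[\mathcal Y^\varepsilon\mathcal Y^{\varepsilon'}]\to\iint f(x)f(y)\Lambda$ as $\varepsilon,\varepsilon'\to0$. Expanding $\|\mathcal Y^\varepsilon-\mathcal Y^{\varepsilon'}\|^2$ shows that $\mathcal Y^\varepsilon$ is Cauchy, and the limit has the stated second moment.

(b) The limit is measurable with respect to $\mathfrak H$, so it is the sum of its components. Let $\xi_\varepsilon(x)=\delta_\varepsilon(X_0(x))|X'(x)|$; its $L^2$ norm is finite and independent of $x$. For $\zeta\in\mathcal C_n$, Fubini's theorem gives $\mathbb E[\zeta\mathcal Y^\varepsilon]=\int_Df\,\mathbb E[\zeta\,\xi_\varepsilon(x)[n]]\,dx$, so $\mathcal Y^\varepsilon[n]=\int_Df\,\xi_\varepsilon(x)[n]\,dx$. By (W2) and Lemma~\ref{lem:Phi}(b), $\|\xi_\varepsilon(x)[n]-\Phi_n(X(x))\|$ does not depend on $x$ and tends to $0$. Let $\varepsilon\to0$.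
\end{proof}

On the sphere the limit must still be identified with the nodal volume. Let $D$ be $\mathbb S^d$ or a closed geodesic ball of radius less than $\pi$, let $f$ be continuous on $\mathbb S^d$, and put $\mathcal L(D;f)=\int_{Z\cap D}f\,d\mathcal H^{d-1}$, $\mathcal L(D)=\mathcal L(D;1)$.

\begin{proposition}\label{prop:chaos}
The variable $\mathcal L(D;f)$ is square integrable, its odd chaos components vanish, and
\begin{gather}
\mathbb E[\mathcal L(D;f)^2]=\frac{\lambda^2}d\iint_{D\times D}f(x)f(y)\,\Lambda\big(A_\ell(\rho(x,y))\big)\,dx\,dy,\label{eq:second}\\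
\mathcal L(D;f)[n]=\frac\lambda{\sqrt d}\int_Df(x)\,\Phi_n(X(x))\,dx .\label{eq:comp}
\end{gather}
\end{proposition}

\begin{proof}
Choose a smooth orthonormal frame on the complement of a point. By Lemma~\ref{lem:local}(c), $(1-u^2)^{-1/2}\le C_\ell/\sin\theta$, which is integrable against $\sin^{d-1}\theta\,d\theta$ because $d\ge2$. So Lemma~\ref{lem:abstract} applies, and it suffices to show that $\mathcal L^\varepsilon:=\frac\lambda{\sqrt d}\mathcal Y^\varepsilon=\int_Df\,\delta_\varepsilon(T)|\nabla T|\,dx$ tends to $\mathcal L(D;f)$ almost surely.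

\emph{Almost surely $0$ is a regular value of $T$.} The law of $T$ is a centered Gaussian measure on the finite-dimensional eigenspace; let $\mathcal E$ be its support, a linear subspace on which it has a density. For each $x$ the linear map $\mathcal E\ni v\mapsto(v(x),\nabla v(x))$ is onto, because $X(x)$ is nondegenerate. Hence $\{(x,v)\in\mathbb S^d\times\mathcal E:v(x)=0,\ \nabla v(x)=0\}$ is a vector bundle over $\mathbb S^d$, a manifold of dimension $d+\dim\mathcal E-(d+1)=\dim\mathcal E-1$. Its projection to $\mathcal E$ is a Lebesgue null set. So almost surely $Z$ is a compact smooth hypersurface or is empty; in the latter case $\mathcal L^\varepsilon=0$ for small $\varepsilon$. Also $\mathbb E\,\mathcal H^{d-1}(Z\cap\partial D)=\int_{\partial D}\mathbb P(T(x)=0)\,d\mathcal H^{d-1}(x)=0$, so almost surely $Z\cap\partial D$ is $\mathcal H^{d-1}$-null.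

\emph{Convergence.} By the coarea formula $\mathcal L^\varepsilon=\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon F(t)\,dt$ with $F(t)=\int_{T^{-1}(t)\cap D}f\,d\mathcal H^{d-1}$, so it is enough to show that $F$ is continuous at $0$. By compactness $|\nabla T|$ is bounded below where $|T|$ is small. There the flow $\chi_t$ of $\nabla T/|\nabla T|^2$ raises $T$ at unit speed, so for small $|t|$ it maps $Z$ diffeomorphically onto $T^{-1}(t)$, with Jacobian $j_t\to1$ uniformly on $Z$. Thus $F(t)=\int_Zf(\chi_tz)1_D(\chi_tz)j_t(z)\,d\mathcal H^{d-1}(z)$. As $t\to0$, $f(\chi_tz)\to f(z)$, and $1_D(\chi_tz)\to1_D(z)$ for $z\notin\partial D$. The integrand is bounded and $\mathcal H^{d-1}(Z)<\infty$, so $F(t)\to F(0)=\mathcal L(D;f)$.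
\end{proof}

For $n=0$ and $f=1$, formula \eqref{eq:comp} gives $\mathbb E\mathcal L=\beta|\mathbb S^d|\lambda/\sqrt d$, in accordance with (K1). For $n=2$, \eqref{eq:Phi2} and $\Delta(T^2)=2|\nabla T|^2-2\lambda^2T^2$ give $\Phi_2(X(x))=\frac\beta{4\lambda^2}\Delta(T^2)(x)$, so by Green's formula
\begin{equation}\label{eq:second-chaos}
\mathcal L(f)[2]=\frac\beta{4\sqrt d\,\lambda}\int_{\mathbb S^d}T^2\,\Delta f\,dx\qquad(f\in C^2(\mathbb S^d)).
\end{equation}
With $f=1$ this is (K2).

\section{The variance of each component}\label{sec:var}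

\begin{proposition}\label{prop:var}
Let $d\ge2$ and $q\ge q_*$. Then $k_{2q}(|\cdot|)\in L^1(\mathbb R^d)$,
\begin{equation}\label{eq:sigma}
\sigma_{2q}^2:=\frac{2|\mathbb S^d|}d\int_{\mathbb R^d}k_{2q}(|z|)\,dz\in(0,\infty),
\end{equation}
and for every continuous $f$, $\lambda^{d-2}\operatorname{Var}\mathcal L(f)[2q]\to\sigma_{2q}^2\,\|f_{\mathrm{ev}}\|_{L^2}^2/|\mathbb S^d|$.
\end{proposition}

Recall that $k_{2q}(|z|)$ is the covariance of $\Phi_{2q}(B,\sqrt d\,\nabla B)$ at $0$ and $z$, with $\Phi_{2q}$ as in \eqref{eq:Phi}; it is given by \eqref{eq:spec2}. The factor $2$ in \eqref{eq:sigma} comes from the antipodal symmetry: both the neighborhood of $x$ and that of $-x$ are correlated with $x$.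

\begin{proof}
By \eqref{eq:k} and \eqref{eq:psis}, for $0<s\le\lambda\pi/2$,
$$|k_{\ell,2q}(s/\lambda)|\,(\lambda\sin(s/\lambda))^{d-1}\le G(s):=C_q\min(1,s^{-(d-1)q})\,s^{d-1},$$
and $G$ is integrable on $(0,\infty)$ by \eqref{eq:integrable}. Letting $\ell\to\infty$ gives $|k_{2q}(s)|s^{d-1}\le G(s)$, so $k_{2q}(|\cdot|)\in L^1$, and $\sigma_{2q}^2>0$ by Proposition~\ref{prop:pos}.

Since $\mathcal L(f)=\mathcal L(f_{\mathrm{ev}})$, we may assume that $f$ is even. By \eqref{eq:comp}, the substitution $y\mapsto-y$ on $\{\rho>\pi/2\}$ and the symmetry in \eqref{eq:k},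
$$\lambda^{d-2}\operatorname{Var}\mathcal L(f)[2q]=\frac{2\lambda^d}d\iint_{\rho(x,y)<\pi/2}f(x)f(y)\,k_{\ell,2q}(\rho(x,y))\,dx\,dy .$$
Write $f(y)=f(x)+(f(y)-f(x))$ and integrate in $y$ in polar coordinates about $x$, with $\rho=s/\lambda$. The first term gives
$$\frac2d\,\|f\|_{L^2}^2\,|\mathbb S^{d-1}|\int_0^{\lambda\pi/2}k_{\ell,2q}(s/\lambda)\,(\lambda\sin(s/\lambda))^{d-1}ds\ \to\ \frac2d\,\|f\|_{L^2}^2\int_{\mathbb R^d}k_{2q}(|z|)\,dz$$
by \eqref{eq:k} and dominated convergence. With $\omega_f$ the modulus of continuity of $f$ for the distance $\rho$, the second term is at most $C\|f\|_\infty\int_0^{\lambda\pi/2}\omega_f(s/\lambda)G(s)\,ds$, which tends to $0$ by dominated convergence.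
\end{proof}

\section{Uniform smallness of the high orders}\label{sec:tail}

To pass from single components to $\mathcal L$ we must bound $\sum_{q>Q}\operatorname{Var}\mathcal L(f)[2q]$ uniformly in $\ell$. Where $\psi\le\frac12$, the bound \eqref{eq:k} sums geometrically. At distances of order $1/\lambda$ from the diagonal or the antidiagonal it is useless, and Lemma~\ref{lem:Phi}(c) shows that on the diagonal the series $\sum_qk_{\ell,2q}$ diverges. What is square integrable is the nodal volume in a cell. So we write $\mathcal L(f)$ as an average of nodal volumes of cells and bound the covariance of nearby cells by the variance of one cell. It then remains to show that the high orders carry little of the variance of one cell, uniformly in $\ell$. For this we do not estimate high orders at all: we show that the total second moment and each fixed component converge to their counterparts for Berry's wave, for which Parseval's identity holds.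

Let $D(x)$ be the closed geodesic ball of radius $1/\lambda<1$ about $x$, let $D=D(o)$ for a fixed point $o$, and let $\mathbb B$ be the closed unit ball of $\mathbb R^d$.

\begin{lemma}\label{lem:cell}
Put
$$\mathcal V=\frac1d\iint_{\mathbb B\times\mathbb B}\Lambda(A_\infty(|z-w|))\,dz\,dw,\qquad \mathcal V_q=\frac1d\iint_{\mathbb B\times\mathbb B}k_{2q}(|z-w|)\,dz\,dw\quad(q\ge0).$$
Then $\mathcal V=\sum_{q\ge0}\mathcal V_q<\infty$, $\lambda^{2d-2}\,\mathbb E[\mathcal L(D)^2]\to\mathcal V$, and $\lambda^{2d-2}\|\mathcal L(D)[2q]\|^2\to\mathcal V_q$ for each $q$. Consequently $\mathcal R_{\ell,Q}:=\sum_{q>Q}\operatorname{Var}\mathcal L(D)[2q]$ satisfies $\lambda^{2d-2}\mathcal R_{\ell,Q}\to\sum_{q>Q}\mathcal V_q$ for each $Q\ge0$.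
\end{lemma}

\begin{proof}
\emph{Parseval.} Apply Lemma~\ref{lem:abstract} to Berry's wave on $\mathbb B$ with $f=d^{-1/2}$. Its hypothesis holds because $(1-J(|z-w|)^2)^{-1/2}\le C/|z-w|$ by Lemma~\ref{lem:local}(b), which is integrable as $d\ge2$. The limit $\mathcal Y$ has $\mathbb E\mathcal Y^2=\mathcal V<\infty$, no odd components, and $\|\mathcal Y[2q]\|^2=\mathcal V_q$. Orthogonality of the chaoses gives $\mathcal V=\sum_q\mathcal V_q$.

\emph{Rescaling.} Parametrize $D$ by $z\mapsto x_z=\exp_o(z/\lambda)$, $z\in\mathbb B$. In geodesic polar coordinates the round metric is $dr^2+\sin^2r\,d\omega^2$, against $dr^2+r^2d\omega^2$ for the Euclidean one. Hence the volume element is $\lambda^{-d}j_\ell(z)\,dz$ with $j_\ell=(\sin r/r)^{d-1}$, $r=|z|/\lambda$, so $(\sin1)^{d-1}\le j_\ell\le1$ and $j_\ell\to1$. Lengths of curves in $D$ lie between $\lambda\sin(1/\lambda)$ times and one times their Euclidean lengths in the chart $\exp_o^{-1}$. Since $D$ has radius less than $\pi/2$, it contains the minimizing geodesic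 between any two of its points, so $s_\ell(z,w):=\lambda\rho(x_z,x_w)$ satisfies
$$\sin1\cdot|z-w|\le\lambda\sin(1/\lambda)\,|z-w|\le s_\ell(z,w)\le|z-w|\le2 .$$
In particular $s_\ell(z,w)\to|z-w|$.

\emph{Limits.} By \eqref{eq:second},
$$\lambda^{2d-2}\,\mathbb E[\mathcal L(D)^2]=\frac1d\iint_{\mathbb B\times\mathbb B}\Lambda\big(A_\ell(s_\ell/\lambda)\big)\,j_\ell(z)j_\ell(w)\,dz\,dw .$$
For $z\ne w$, $A_\ell(s_\ell/\lambda)\to A_\infty(|z-w|)$ by Lemma~\ref{lem:local}(a), the limit has $|A_{00}|=|J|<1$, and $\Lambda$ is continuous there. For $\ell\ge\ell_0$, \eqref{eq:Lambda} and Lemma~\ref{lem:local}(b) bound the integrand by $C/s_\ell\le C/|z-w|$. Dominated convergence gives the limit $\mathcal V$. By \eqref{eq:comp}, $\lambda^{2d-2}\|\mathcal L(D)[2q]\|^2$ is the same integral with $k_{\ell,2q}(s_\ell/\lambda)$ in place of $\Lambda$; the integrand is bounded by $d/(2\pi)$ and tends to $k_{2q}(|z-w|)$ by \eqref{eq:k}. Finally $\mathcal R_{\ell,Q}=\mathbb E[\mathcal L(D)^2]-\sum_{q=0}^Q\|\mathcal L(D)[2q]\|^2$,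 since there are no odd components.
\end{proof}

\begin{proposition}\label{prop:tail}
Let $d\ge2$, let $f$ be continuous and $Q\ge q_*$. Then
$$\limsup_{\ell\to\infty}\lambda^{d-2}\sum_{q>Q}\operatorname{Var}\mathcal L(f)[2q]\le C\|f\|_\infty^2\Big(4^{-Q}+\sum_{q>Q}\mathcal V_q\Big).$$
The right-hand side is finite and tends to $0$ as $Q\to\infty$.
\end{proposition}

\begin{proof}
All balls $D(x)$ have the volume $|D|\ge c\lambda^{-d}$, and each point $x'$ lies in $D(x)$ for a set of $x$ of measure $|D|$. Hence, by \eqref{eq:comp} and Fubini's theorem, $\mathcal L(f)[2q]=|D|^{-1}\int_{\mathbb S^d}\mathcal L(D(x);f)[2q]\,dx$, and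
$$\sum_{q>Q}\operatorname{Var}\mathcal L(f)[2q]\le|D|^{-2}\iint\mathcal K(x,y)\,dx\,dy,$$
where $\mathcal K(x,y)=\sum_{q>Q}\big|\operatorname{Cov}\big(\mathcal L(D(x);f)[2q],\mathcal L(D(y);f)[2q]\big)\big|$. Fix $K=K(d)\ge4$ with $C_0(K/2)^{-a}\le\frac12$.

\emph{Far pairs: $\sin\rho(x,y)\ge K/\lambda$.} For $x'\in D(x)$, $y'\in D(y)$ the distances $\rho(x',y')$ and $\rho(x,y)$ differ by at most $2/\lambda$, so $\sin\rho(x',y')\ge(K-2)/\lambda\ge K/(2\lambda)$ and $\psi(\rho(x',y'))\le\frac12$. By \eqref{eq:k},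
$$\sum_{q>Q}|k_{\ell,2q}(\rho(x',y'))|\le\frac d{2\pi}\,\psi^{2q_*}\sum_{q>Q}4^{-(q-q_*)}\le C4^{-Q}\psi^{2q_*}.$$
Thus $\mathcal K(x,y)\le C\lambda^2\|f\|_\infty^24^{-Q}\int_{D(x)}\int_{D(y)}\psi(\rho(x',y'))^{2q_*}dy'dx'$. Integrating this bound over all $(x,y)$, first in $x$ and $y$, produces the factor $|D|^2$, and by \eqref{eq:Psi} the far pairs contribute at most
$$C\lambda^2\|f\|_\infty^24^{-Q}\,|\mathbb S^d|\,\Psi_{2q_*}\le C\|f\|_\infty^24^{-Q}\lambda^{2-d}.$$

\emph{Near pairs: $\sin\rho(x,y)<K/\lambda$.} For fixed $x$ these $y$ lie within distance $\pi K/(2\lambda)$ of $x$ or of $-x$, so they have measure at most $C\lambda^{-d}$. Let $\Pi$ be the orthogonal projection onto the chaoses of order greater than $2Q$. By the Cauchy--Schwarz inequality, applied to each covariance and then to the sum over $q$, $\mathcal K(x,y)\le\|\Pi\mathcal L(D(x);f)\|\,\|\Pi\mathcal L(D(y);f)\|$. Write $\mathcal L(D(x);f)=f(x)\mathcal L(D(x))+\mathcal L(D(x);f-f(x))$, where the last term is at most $\omega_f(1/\lambda)\mathcal L(D(x))$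 in absolute value. By \eqref{eq:second} and \eqref{eq:comp}, $\|\mathcal L(D(x))\|$ and $\|\Pi\mathcal L(D(x))\|^2=\mathcal R_{\ell,Q}$ do not depend on $x$. Hence for every $x$
$$\|\Pi\mathcal L(D(x);f)\|^2\le2\|f\|_\infty^2\mathcal R_{\ell,Q}+2\omega_f(1/\lambda)^2\,\mathbb E[\mathcal L(D)^2].$$
The near pairs contribute at most $C|D|^{-2}\lambda^{-d}\le C\lambda^d=C\lambda^{2-d}\lambda^{2d-2}$ times this quantity. By Lemma~\ref{lem:cell}, $\lambda^{2d-2}$ times it tends to $2\|f\|_\infty^2\sum_{q>Q}\mathcal V_q$, since $\omega_f(1/\lambda)\to0$ and $\mathcal V<\infty$.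
\end{proof}

\section{Gaussian limits of the components}\label{sec:clt}

We recall the tools. Let $\mathfrak H^{\odot n}$ be the space of symmetric tensors in $\mathfrak H^{\otimes n}$. The \emph{multiple integral} $I_n:\mathfrak H^{\odot n}\to\mathcal C_n$ is the continuous linear map that sends the symmetrization of $\eta_1\otimes\dots\otimes\eta_n$ to ${:}\eta_1\cdots\eta_n{:}$; it is onto, and $\mathbb E[I_n(\mathbf F)I_n(\mathbf G)]=n!\langle\mathbf F,\mathbf G\rangle$ by (W1). For $1\le r\le n-1$ the \emph{contraction} $\otimes_r$ is the bilinear map into $\mathfrak H^{\otimes(2n-2r)}$ that sends $\eta_1\otimes\dots\otimes\eta_n$ and $\zeta_1\otimes\dots\otimes\zeta_n$ to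
$$\prod_{i\le r}\mathbb E[\eta_i\zeta_i]\ \ \eta_{r+1}\otimes\dots\otimes\eta_n\otimes\zeta_{r+1}\otimes\dots\otimes\zeta_n .$$
\begin{itemize}
\item[(NP)] Fourth moment theorem of Nualart and Peccati \cite{NP}. Let $n\ge2$ and $\mathbf F_\ell\in\mathfrak H^{\odot n}$. If $\operatorname{Var}I_n(\mathbf F_\ell)\to s^2>0$ and $\|\mathbf F_\ell\otimes_r\mathbf F_\ell\|\to0$ for $1\le r\le n-1$, then $I_n(\mathbf F_\ell)\to\mathcal N(0,s^2)$ in law.
\item[(PT)] Theorem of Peccati and Tudor \cite{PT}. For vectors of multiple integrals of fixed orders whose covariance matrices converge, componentwise convergence to Gaussian laws implies joint convergence to a Gaussian vector (with the limit covariance matrix).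
\end{itemize}
Our spaces $\mathfrak H=\mathfrak H_\ell$ depend on $\ell$. This is harmless: an isometric embedding of each $\mathfrak H_\ell$ into one infinite-dimensional Gaussian Hilbert space preserves joint laws of multiple integrals and norms of contractions.

\begin{proposition}\label{prop:clt}
Let $d\ge2$, $Q\ge q_*$, and let $f$ be continuous with $f_{\mathrm{ev}}\not\equiv0$. Then $\big(\lambda^{\frac{d-2}2}\mathcal L(f)[2q]\big)_{q_*\le q\le Q}$ converges in law to a vector of independent centered Gaussian variables with variances $\sigma_{2q}^2\|f_{\mathrm{ev}}\|_{L^2}^2/|\mathbb S^d|$.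
\end{proposition}

\begin{proof}
Fix $n=2q$ with $q\ge q_*$. In a measurable orthonormal frame, $\Phi_n(X(x))=I_n(\mathbf F_x)$ with $\mathbf F_x=\sum\phi_{j_1\dots j_n}X_{j_1}(x)\otimes\dots\otimes X_{j_n}(x)$. By \eqref{eq:comp}, $\lambda^{\frac{d-2}2}\mathcal L(f)[n]=I_n(\mathbf F_\ell)$ with $\mathbf F_\ell=d^{-1/2}\lambda^{d/2}\int f(x)\mathbf F_x\,dx$. By bilinearity, for $1\le r\le n-1$,
$$\|\mathbf F_\ell\otimes_r\mathbf F_\ell\|^2=\frac{\lambda^{2d}}{d^2}\int_{(\mathbb S^d)^4}\prod_{i=1}^4f(x_i)\ \big\langle\mathbf F_{x_1}\otimes_r\mathbf F_{x_2},\mathbf F_{x_3}\otimes_r\mathbf F_{x_4}\big\rangle\,dx_1\cdots dx_4 .$$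
Let $A(x,y)=\mathbb E[X(x)X(y)^T]$. The inner product is a sum of at most $(d+1)^{4n}$ terms. Each term is a product of four entries of $\phi_n$, of $r$ entries of $A(x_1,x_2)$ and $r$ entries of $A(x_3,x_4)$, which come from the two contractions, and of $n-r$ entries of $A(x_1,x_3)$ and $n-r$ entries of $A(x_2,x_4)$, which come from the inner product in $\mathfrak H^{\otimes(2n-2r)}$. The frames are not adapted to each pair of points, but every entry of $A(x_i,x_j)$ is bounded by the operator norm, hence by $\psi_{ij}:=\psi(\rho(x_i,x_j))$. So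
$$\|\mathbf F_\ell\otimes_r\mathbf F_\ell\|^2\le C_n\|f\|_\infty^4\,\lambda^{2d}\int_{(\mathbb S^d)^4}\psi_{12}^r\,\psi_{13}^{n-r}\,\psi_{34}^r\,\psi_{24}^{n-r}.$$
The four points form a cycle, which we open at $x_4$: since $\psi_{34}^r\psi_{24}^{n-r}\le\psi_{34}^n+\psi_{24}^n$, the integral in $x_4$ is at most $2\Psi_n$. Integration in $x_2$, $x_3$, $x_1$ then gives $\Psi_r\Psi_{n-r}|\mathbb S^d|$. By \eqref{eq:Psi},
$$\|\mathbf F_\ell\otimes_r\mathbf F_\ell\|^2\le C_n\|f\|_\infty^4\,\lambda^{2d}\,\Psi_n\Psi_r\Psi_{n-r}\le C_n\|f\|_\infty^4\,\lambda^{d-\gamma_r-\gamma_{n-r}}(1+\log\lambda)^2 .$$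
The exponent is negative. Indeed, if one of $\gamma_r,\gamma_{n-r}$ equals $d$, the other is positive; otherwise their sum is $na=(d-1)q>d$ by \eqref{eq:integrable}. So all contractions tend to $0$, and Proposition~\ref{prop:var} and (NP) give the Gaussian limit of each component. Distinct chaoses are orthogonal, so the covariance matrices are diagonal and converge; (PT) gives the joint limit.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

We use the following approximation theorem \cite[Theorem~3.2]{Bil}, for random vectors: if $Y_\ell^Q\to Y^Q$ in law as $\ell\to\infty$ for each $Q$, $Y^Q\to Y$ in law as $Q\to\infty$, and $\lim_Q\limsup_\ell\mathbb P(|Y_\ell^Q-Y_\ell|\ge\epsilon)=0$ for every $\epsilon>0$, then $Y_\ell\to Y$ in law. By Chebyshev's inequality the last condition follows from $\lim_Q\limsup_\ell\mathbb E|Y_\ell^Q-Y_\ell|^2=0$.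

\begin{proposition}\label{prop:sum}
Let $d\ge2$ and $\sigma_*^2=\sum_{q\ge q_*}\sigma_{2q}^2$. Then $\sigma_*^2\in(0,\infty)$. For continuous $f$ put $Y_\ell(f)=\lambda^{\frac{d-2}2}\sum_{q\ge q_*}\mathcal L(f)[2q]$ and $c_f=\|f_{\mathrm{ev}}\|_{L^2}^2/|\mathbb S^d|$. Then $\operatorname{Var}Y_\ell(f)\to c_f\sigma_*^2$ and $Y_\ell(f)\to\mathcal N(0,c_f\sigma_*^2)$ in law.
\end{proposition}

\begin{proof}
If $f_{\mathrm{ev}}\equiv0$, then $\mathcal L(f)=0$ and there is nothing to prove; so let $c_f>0$. Let $Y_\ell^Q$ be the sum over $q_*\le q\le Q$, and $\eta_Q=\limsup_\ell\|Y_\ell-Y_\ell^Q\|^2$. By Proposition~\ref{prop:tail}, $\eta_Q<\infty$ and $\eta_Q\to0$. By orthogonality and Proposition~\ref{prop:var},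
$$c_f\sum_{q=q_*}^Q\sigma_{2q}^2\le\liminf_\ell\operatorname{Var}Y_\ell\le\limsup_\ell\operatorname{Var}Y_\ell\le c_f\sum_{q=q_*}^Q\sigma_{2q}^2+\eta_Q .$$
The last inequality with $Q=q_*$ shows that the $\limsup$ is finite, so the partial sums on the left are bounded and $\sigma_*^2<\infty$. Letting $Q\to\infty$ gives the limit of the variance. By Proposition~\ref{prop:clt}, $Y_\ell^Q\to\mathcal N(0,c_f\sum_{q=q_*}^Q\sigma_{2q}^2)$, and this law tends to $\mathcal N(0,c_f\sigma_*^2)$ as $Q\to\infty$. The approximation theorem completes the proof.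
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Here $q_*=2$ and $\sigma_*^2=\sigma^2$. Take $f=1$, so $c_f=1$. Since $\mathcal L[2]=0$ by \eqref{eq:second-chaos} and odd components vanish, $Y_\ell(1)=\lambda^{\frac{d-2}2}(\mathcal L-\mathbb E\mathcal L)$. The limits of the variances are Propositions~\ref{prop:var} and~\ref{prop:sum}. All $\sigma_{2q}^2$ are positive, so each ratio $\sigma_{2q}^2/\sigma^2$ lies in $(0,1)$. Dividing $Y_\ell(1)\to\mathcal N(0,\sigma^2)$ by $\sqrt{\operatorname{Var}Y_\ell(1)}\to\sigma>0$ gives (ii), and dividing the components in Proposition~\ref{prop:clt} by their standard deviations gives the joint statement.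
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Here $q_*=3$, $\lambda^{d-2}=1$, $\sigma_*^2=\sigma_R^2$ and $R_\ell=Y_\ell(1)$. The statements on $\mathcal L[2q]$, $q\ge3$, and on $\operatorname{Var}R_\ell$ are Propositions~\ref{prop:var}, \ref{prop:clt} and~\ref{prop:sum}. Let $\zeta_\ell=\mathcal L[4]/\sqrt{\operatorname{Var}\mathcal L[4]}$. By (K4), $\operatorname{Var}\mathcal L\to\infty$, while $\operatorname{Var}R_\ell$ is bounded; so $\operatorname{Var}\mathcal L[4]=\operatorname{Var}\mathcal L-\operatorname{Var}R_\ell\sim\operatorname{Var}\mathcal L$. Therefore $\zeta_\ell=(\mathcal L-\mathbb E\mathcal L-R_\ell)/\sqrt{\operatorname{Var}\mathcal L[4]}$ differs from $(\mathcal L-\mathbb E\mathcal L)/\sqrt{\operatorname{Var}\mathcal L}$ by a term that tends to $0$ in $L^2$, and the central limit theorem in (K4) gives $\zeta_\ell\to\mathcal N(0,1)$. The vector $(\zeta_\ell,\mathcal L[6],\dots,\mathcal L[2Q])$ consists of multiple integrals of distinct fixed orders, each with converging variance and a Gaussian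 limit. By (PT) it converges to a vector of independent Gaussian variables, so $(\zeta_\ell,\sum_{q=3}^Q\mathcal L[2q])\to\mathcal N(0,1)\otimes\mathcal N(0,\sum_{q=3}^Q\sigma_{2q}^2)$. This pair differs from $(\zeta_\ell,R_\ell)$ by $(0,\sum_{q>Q}\mathcal L[2q])$, and Proposition~\ref{prop:tail} allows us to apply the approximation theorem in $\mathbb R^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We have $\lambda^{\frac{d-2}2}(\mathcal L(f)-\mathbb E\mathcal L(f))=\lambda^{\frac{d-2}2}\mathcal L(f)[2]+Y_\ell(f)$, and $Y_\ell(f)\to\mathcal N(0,c_f\sigma^2)$ by Proposition~\ref{prop:sum}. For nonconstant $f$ the second chaos need not vanish, and the general bound \eqref{eq:k} only gives $\operatorname{Var}\mathcal L(f)[2]\le C\|f\|_\infty^2\lambda^2\Psi_2$, where \eqref{eq:Psi} bounds $\lambda^2\Psi_2$ by $C\lambda^{3-d}(1+\log\lambda)$, more than the required $o(\lambda^{2-d})$. This is where $f\in C^2$ is used. Since $\operatorname{Cov}(T(x)^2,T(y)^2)=2u^2\le2\psi^2$, formula \eqref{eq:second-chaos}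 and \eqref{eq:Psi} with $\gamma_2=d-1$ give
$$\lambda^{d-2}\operatorname{Var}\mathcal L(f)[2]\le C\lambda^{d-4}\|\Delta f\|_\infty^2\Psi_2\le C\|\Delta f\|_\infty^2\,\lambda^{-3}(1+\log\lambda)\to0 .$$
This proves the first assertion. For $f_1,\dots,f_m\in C^2(\mathbb S^d)$ and real $t_1,\dots,t_m$ we have $\sum t_i\mathcal L(f_i)=\mathcal L(\sum t_if_i)$, and the limit variance for $\sum t_if_i$ is $\sigma^2\sum_{i,j}t_it_j\langle f_{i,\mathrm{ev}},f_{j,\mathrm{ev}}\rangle_{L^2}/|\mathbb S^d|$. By the Cram\'er--Wold theorem, convergence in law of all linear combinations of the coordinates implies convergence in law of the vector, which is the second assertion.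
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bil} Billingsley, \emph{Convergence of Probability Measures}.

\bibitem{MRT} Domenico Marinucci, Maurizia Rossi, Anna Paola Todino, \emph{Laguerre Expansion for Nodal Volumes and Applications}, arXiv:2312.09962 (2023).

\bibitem{NP} Nualart and Peccati, \emph{Ann. Probab.} 33 (2005).

\bibitem{PT} Peccati and Tudor, \emph{S\'eminaire de Probabilit\'es} XXXVIII (2005).

\end{thebibliography}
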